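\title{Full groups of Cantor minimal systems whose alternating and derived subgroups differ}

\begin{abstract}
For a minimal action of a countable group $G$ on the Cantor set, the alternating full group $\mathcal A(G)$, generated by the cycles of length three, is contained in the commutator subgroup $\mathcal D(G)$ of the full group $\mathcal F(G)$. We show that the inclusion can be strict: there is a Cantor minimal system whose full group maps onto the free group of rank two by a homomorphism that is trivial on all cycles. More generally, every right-angled Artin group on a finite nonempty graph is isomorphic to the quotient of $\mathcal F(G)$ by the subgroup generated by all cycles, for a suitable Cantor minimal system with an invariant probability measure of full support. The system is a limit of finite combinatorial stages. Each stage carries a groupoid of multisets of pieces with a strictly commutative sum, and the automorphism group of the object that represents the whole space does not change from one stage to the next.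
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X$ be the Cantor set and let $G$ be a countable group acting on $X$ by homeomorphisms. The pair $(X,G)$ is a \emph{Cantor minimal system} if every $G$-orbit is dense in $X$. The \emph{full group} $\mathcal F(G)$ consists of the homeomorphisms $f$ of $X$ that act locally as elements of $G$: there are a clopen partition $X=U_1\sqcup\dots\sqcup U_n$ and elements $g_1,\dots,g_n\in G$ with $f|_{U_i}=g_i|_{U_i}$ for each $i$. Its commutator subgroup is denoted by $\mathcal D(G)$.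

An element $f\in\mathcal F(G)$ is a \emph{cycle of length $n$} if there is a clopen set $U$ such that $U,f(U),\dots,f^{n-1}(U)$ are pairwise disjoint, $f^n|_U=\mathrm{id}$, and $f$ is the identity outside $\bigcup_{i=0}^{n-1}f^i(U)$. The \emph{alternating full group} $\mathcal A(G)$ is the subgroup of $\mathcal F(G)$ generated by the cycles of length $3$, and we write $\mathcal T(G)$ for the subgroup generated by all cycles of all lengths. If $f$ is a cycle with set $U$ and $h\in\mathcal F(G)$, then $hfh^{-1}$ is a cycle of the same length with set $h(U)$. So $\mathcal A(G)\le\mathcal T(G)$ are normal subgroups of $\mathcal F(G)$.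

Cycles are the trace that finite symmetric groups leave in $\mathcal F(G)$. Let $f$ be a cycle of length $n$ with set $U$. For a permutation $\pi$ of $\{0,\dots,n-1\}$ let $f_\pi$ be $f^{\pi(i)-i}$ on $f^i(U)$ and the identity elsewhere. Then $\pi\mapsto f_\pi$ is a homomorphism $S_n\to\mathcal F(G)$, and $f$ is the image of the cyclic shift. For $n=3$ the shift is a commutator in $S_3$, so $\mathcal A(G)\subset\mathcal D(G)$. It is known that for a Cantor minimal system $\mathcal A(G)$ is simple and is contained in every non-trivial normal subgroup of $\mathcal F(G)$; we use these two facts only in Corollary~\ref{cor:main}.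

In a finite symmetric group the $3$-cycles generate the commutator subgroup. The following question, stated as open by Dudko and Medynets \cite{DM}, asks whether the same holds for full groups.

\medskip
\noindent\textbf{Question.} \emph{Does $\mathcal A(G)=\mathcal D(G)$ hold for every Cantor minimal system $(X,G)$?}
\medskip

Since $\mathcal A(G)$ is normal and contained in $\mathcal D(G)$, the question is whether $\mathcal F(G)/\mathcal A(G)$ is always abelian.

\subsection{Results}

The answer is no. Let $F_2$ be the free group on $a_1,a_2$.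

\begin{theorem}\label{thm:free}
There are a Cantor minimal system $(X,G)$, a homomorphism $\Phi:\mathcal F(G)\to F_2$ that is trivial on every cycle, and elements $f_1,f_2\in\mathcal F(G)$ with $\Phi(f_i)=a_i$. Hence $[f_1,f_2]\in\mathcal D(G)\setminus\mathcal A(G)$, and $\mathcal A(G)\ne\mathcal D(G)$.
\end{theorem}

A cycle has finite order and $F_2$ is torsion-free, so any homomorphism $\mathcal F(G)\to F_2$ is trivial on cycles. The content of Theorem~\ref{thm:free} is that the full group of a minimal system can map onto $F_2$ at all.

The same construction identifies the kernel. For a finite simple graph $\Delta$ on $\{1,\dots,h\}$, the \emph{right-angled Artin group} of $\Delta$ is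
\[
A_\Delta=\langle a_1,\dots,a_h\mid [a_i,a_j]=1\text{ for adjacent }i,j\rangle .
\]
The complete graph gives $\mathbb Z^h$ and the edgeless graph gives the free group $F_h$.

\begin{theorem}\label{thm:raag}
For every finite simple graph $\Delta$ with at least one vertex there is a Cantor minimal system $(X,G)$, with a $G$-invariant probability measure of full support, such that $\mathcal F(G)/\mathcal T(G)\cong A_\Delta$.
\end{theorem}

Write $H^{(k)}$ for the $k$-th derived subgroup of a group $H$.

\begin{corollary}\label{cor:main}
\begin{enumerate}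
\item[(i)] Let $\Delta$ be a graph that is not complete and let $(X,G)$ be as in Theorem~\ref{thm:raag}. Then $\mathcal A(G)$ is strictly contained in $\mathcal F(G)^{(k)}$ for every $k\ge1$, the group $\mathcal D(G)$ is neither simple nor perfect, and $\mathcal F(G)/\mathcal A(G)$ is not solvable.
\item[(ii)] Every finitely generated group is a quotient of $\mathcal F(G)/\mathcal A(G)$ for a suitable Cantor minimal system, which can be chosen with an invariant probability measure of full support.
\end{enumerate}
\end{corollary}

\subsection{Why one would expect equality}\label{sec:guess}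

Three observations point toward a positive answer, and they show what a non-abelian quotient $\mathcal F(G)/\mathcal T(G)$ has to avoid.

\emph{Equality holds in the simplest example.} Let $G=\bigoplus_{\mathbb N}\mathbb Z/2$ act on $\{0,1\}^{\mathbb N}$ by adding finitely supported sequences; an orbit is a class of eventually equal sequences, so it is dense. For $f\in\mathcal F(G)$ choose $n$ so large that the sets $U_i$ are unions of cylinders of length $n$ and the elements $g_i$ change only the first $n$ coordinates. Then $f$ permutes the $2^n$ prefixes of length $n$ and leaves the tails unchanged. On prefixes of length $n+1$ it acts as two disjoint copies of this permutation, hence as an even permutation, hence as a product of $3$-cycles of prefixes. Each of these is a cycle of length $3$ in $\mathcal F(G)$, so $\mathcal A(G)=\mathcal D(G)=\mathcal F(G)$.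

\emph{The obvious invariants are abelian.} An element of $\mathcal F(G)$ is assembled from pieces, so a natural way to define a homomorphism on $\mathcal F(G)$ is to add up contributions of the pieces. Suppose, for instance, that $G$ acts freely and preserves a Borel probability measure $\mu$, and let $\chi:G\to\mathbb R$ be a homomorphism. Let $c(f,\xi)$ be the unique element of $G$ that agrees with $f$ at $\xi$. Then $c(ff',\xi)=c(f,f'\xi)\,c(f',\xi)$, elements of $\mathcal F(G)$ preserve $\mu$, and so $f\mapsto\int\chi(c(f,\xi))\,d\mu(\xi)$ is a homomorphism to $\mathbb R$. The pieces come in no preferred order, so their contributions have to commute.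

\emph{Free room kills commutators.} Let $h$ be a cycle of length $2$ with set $U$, and let $f,f'\in\mathcal F(G)$ be the identity outside $U$. Then $hf'h^{-1}$ is the identity outside $h(U)$ and commutes with $f$. Since $h\in\mathcal T(G)$, the classes of $f$ and $f'$ commute in $\mathcal F(G)/\mathcal T(G)$. Minimality supplies many such $h$: if $g\xi\ne\xi$, then $g$ and $g^{-1}$ exchange a small clopen neighborhood of $\xi$ with its image. So the elements $f_1,f_2$ of Theorem~\ref{thm:free} cannot be written, modulo cycles, as products of factors that can be pairwise displaced in this way.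

\subsection{The idea of the construction}

We replace the target $\mathbb R$ by a groupoid with two operations. Its objects are multisets of pieces of the space and its arrows are sequences of moves. Arrows can be composed (one move after the other) and added (moves side by side on disjoint pieces). The sum is commutative; composition need not be. An element $f\in\mathcal F(G)$ is sent to the sum of the arrows of its pieces, which is an automorphism of the object $x$ that represents $X$. Such groupoids are set up in Section~\ref{sec:groupoids}. Two automorphisms of $x$ always commute after a second copy of $x$ has been added, but they need not commute in $\operatorname{Aut}(x)$, because $X$ contains no free room of its own size.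

A Cantor set needs finer and finer pieces, so we need a sequence of groupoids $\Pi_0\to\Pi_1\to\cdots$ with objects $x_k$ and groups $\Gamma_k=\operatorname{Aut}(x_k)$. We start with $\Gamma_0\cong A_\Delta$ and must prevent the non-commutativity from disappearing. Two operations alternate. \emph{Derivation} cuts every piece according to where the available moves send its points, with all combinations of destinations occurring; the refinement proposition of Section~\ref{sec:schemes} shows that this does not change the group. \emph{Extension} adds new moves that make the limit minimal; the essential new moves are too heavy, with respect to a measure, to be performed starting from $x_k$ at the stage where they are introduced, so they do not change the group either. The stages are defined in Section~\ref{sec:stages}, the dynamical system in Section~\ref{sec:system}, and the groups $\Gamma_k$ are computed in Section~\ref{sec:gamma}. Section~\ref{sec:phi} constructs $\Phi$ and proves Theorem~\ref{thm:free}; Section~\ref{sec:kernel} computes the kernel and proves Theorem~\ref{thm:raag} and Corollary~\ref{cor:main}.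

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $\mathbb N^L$ is the free commutative monoid on a finite set $L$, whose elements we write as formal sums of \emph{letters} $\ell\in L$. Arrows and maps compose from right to left.

\section{Groupoids with a commutative sum}\label{sec:groupoids}

\subsection{Presentations of groupoids}

A groupoid is a small category in which every arrow is invertible; $\operatorname{Aut}(v)$ is the group of arrows $v\to v$, and a group is a groupoid with one object. A presentation consists of a set of objects, a set of generating arrows between them, and a set of relations, each equating two paths of generators with the same endpoints. An arrow of the presented groupoid $\Pi$ is a path of generators and their inverses, up to cancellation and the relations. We use four standard facts.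
\begin{enumerate}
\item[(G1)] A functor from $\Pi$ to a groupoid is the same as a compatible assignment of objects and of arrows for the generators that satisfies the relations.
\item[(G2)] The connected components of $\Pi$ are those of the graph of generators, and the full subgroupoid on a union of components is presented by the generators and relations that lie in it.
\item[(G3)] If $\Psi,\Psi'$ are functors from $\Pi$ to a groupoid and arrows $\nu_v:\Psi(v)\to\Psi'(v)$ satisfy $\nu_{v'}\Psi(\gamma)=\Psi'(\gamma)\nu_v$ for all generators $\gamma:v\to v'$, then they satisfy it for all arrows, that is, $\nu$ is a natural isomorphism $\Psi\Rightarrow\Psi'$.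
\item[(G4)] If arrows $c_v:v\to x$ are chosen for all $v$ in the component of $x$, with $c_x=\mathrm{id}$, then $\operatorname{Aut}(x)$ is generated by the elements $c_{v'}\gamma c_v^{-1}$, where $\gamma:v\to v'$ runs over the generators in the component.
\end{enumerate}
In examples we also use that $\operatorname{Aut}(x)$ is the fundamental group, based at $x$, of the $2$-complex whose vertices, edges and $2$-cells are the objects, generators and relations.

\subsection{The groupoids $\Pi(O;R)$}

\begin{definition}\label{def:Pi}
Let $O$ be a commutative monoid and $R$ a set of \emph{moves} $r$, each with a source $r^-\in O$ and a target $r^+\in O$. The groupoid $\Pi(O;R)$ has object set $O$, generators $(m,r):m+r^-\to m+r^+$ for $m\in O$, $r\in R$, and relations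
\[
(m+r'^+,r)\circ(m+r^-,r')=(m+r^+,r')\circ(m+r'^-,r)\qquad(m\in O,\ r,r'\in R),
\]
called \emph{squares with base $m$}. We also write $r$ for the arrow $(0,r):r^-\to r^+$.
\end{definition}

When $O=\mathbb N^L$, an object is a multiset of letters, the generator $(m,r)$ replaces the part $r^-$ by $r^+$ while $m$ looks on, and a square says that moves on two disjoint parts commute. Nothing records which of several equal letters has been moved; this is why cycles will be invisible.

For $n\in O$ the assignment $(m,r)\mapsto(m+n,r)$ sends squares to squares, so it defines a functor $\tau_n$ that adds $n$ to objects, and $\tau_n\tau_{n'}=\tau_{n+n'}$. For arrows $\gamma:u\to v$ and $\gamma':u'\to v'$ define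
\[
\gamma+\gamma':=\tau_v(\gamma')\circ\tau_{u'}(\gamma):\ u+u'\to v+v' .
\]

\begin{lemma}\label{lem:sum}
In $\Pi(O;R)$ the following hold.
\begin{enumerate}
\item[(S1)] $\gamma+\gamma'=\tau_{v'}(\gamma)\circ\tau_u(\gamma')$ for $\gamma:u\to v$, $\gamma':u'\to v'$. The sum is commutative and associative, and $\mathrm{id}_n+\gamma=\tau_n(\gamma)$; in particular $(m,r)=\mathrm{id}_m+r$.
\item[(S2)] \emph{(Interchange.)} $(\gamma_2+\gamma_2')(\gamma_1+\gamma_1')=\gamma_2\gamma_1+\gamma_2'\gamma_1'$ whenever the right side is defined. In particular $(\gamma+\gamma')^{-1}=\gamma^{-1}+\gamma'^{-1}$.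
\item[(S3)] If $\gamma:u\to v$ and $\gamma':v\to w$, then $\gamma+\gamma'=\tau_v(\gamma'\gamma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(S1) We prove $\tau_v(\gamma')\tau_{u'}(\gamma)=\tau_{v'}(\gamma)\tau_u(\gamma')$. For generators $\gamma=(m,r)$, $\gamma'=(m',r')$ this is the square with base $m+m'$, and it is trivial if one of the arrows is an identity. Fix $\gamma'$. If the equality holds for $\gamma_1:u\to v$ and $\gamma_2:v\to w$, then
\[
\tau_w(\gamma')\tau_{u'}(\gamma_2)\tau_{u'}(\gamma_1)=\tau_{v'}(\gamma_2)\tau_v(\gamma')\tau_{u'}(\gamma_1)=\tau_{v'}(\gamma_2)\tau_{v'}(\gamma_1)\tau_u(\gamma'),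
\]
so it holds for $\gamma_2\gamma_1$. If it holds for $\gamma$, multiplying by $\tau_{v'}(\gamma)^{-1}$ on the left and by $\tau_{u'}(\gamma)^{-1}$ on the right gives it for $\gamma^{-1}$. Thus it holds for all $\gamma$ when $\gamma'$ is a generator. The equality is symmetric in $\gamma$ and $\gamma'$, so the same argument extends it to all $\gamma'$. It says exactly that $\gamma+\gamma'=\gamma'+\gamma$. For a third arrow $\gamma'':u''\to v''$, both $(\gamma+\gamma')+\gamma''$ and $\gamma+(\gamma'+\gamma'')$ equal $\tau_{v+v'}(\gamma'')\,\tau_{v+u''}(\gamma')\,\tau_{u'+u''}(\gamma)$. The formula for $\mathrm{id}_n+\gamma$ is the definition.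

(S2) Let $\gamma_1:u\to v$, $\gamma_2:v\to w$, $\gamma_1':u'\to v'$, $\gamma_2':v'\to w'$. By (S1) for $\gamma_2$ and $\gamma_1'$,
\[
(\gamma_2+\gamma_2')(\gamma_1+\gamma_1')=\tau_w(\gamma_2')\,\bigl[\tau_{v'}(\gamma_2)\tau_v(\gamma_1')\bigr]\,\tau_{u'}(\gamma_1)=\tau_w(\gamma_2')\,\bigl[\tau_w(\gamma_1')\tau_{u'}(\gamma_2)\bigr]\,\tau_{u'}(\gamma_1),
\]
which is $\gamma_2\gamma_1+\gamma_2'\gamma_1'$. The formula for the inverse follows since $\mathrm{id}_u+\mathrm{id}_{u'}=\mathrm{id}_{u+u'}$.

(S3) Here $\gamma+\gamma'=\tau_v(\gamma')\tau_v(\gamma)$ by definition.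
\end{proof}

A functor between two such groupoids is \emph{additive} if it preserves sums of objects and of arrows.

\begin{lemma}[Universal property]\label{lem:universal}
Let $\psi:O\to O'$ be a monoid homomorphism and let arrows $\psi(r):\psi(r^-)\to\psi(r^+)$ of $\Pi(O';R')$ be given for $r\in R$. There is a unique functor $\Psi:\Pi(O;R)\to\Pi(O';R')$ with $\Psi(m,r)=\mathrm{id}_{\psi(m)}+\psi(r)$, and it is additive.
\end{lemma}

\begin{proof}
By (S2) both sides of the square with base $m$ go to $\mathrm{id}_{\psi(m)}+\psi(r)+\psi(r')$, so $\Psi$ exists by (G1). The functors $\Psi\tau_n$ and $\tau_{\psi(n)}\Psi$ agree on generators, hence everywhere, and the definition of the sum gives $\Psi(\gamma+\gamma')=\Psi(\gamma)+\Psi(\gamma')$.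
\end{proof}

The next lemma is the algebraic form of the statement that cycles are invisible: moving $n$ pieces around a cycle, simultaneously, is the identity arrow.

\begin{lemma}\label{lem:cycle}
Let $n\ge2$, let $\gamma_i:u_i\to u_{i+1}$ $(0\le i\le n-2)$ be arrows, and let $\gamma=\gamma_{n-2}\cdots\gamma_0$. Then $\gamma_0+\dots+\gamma_{n-2}+\gamma^{-1}=\mathrm{id}_{u_0+\dots+u_{n-1}}$.
\end{lemma}

\begin{proof}
By induction on $k$ we have $\gamma_0+\dots+\gamma_k=\mathrm{id}_{u_1+\dots+u_k}+\gamma_k\cdots\gamma_0$: the step uses $\gamma_{k-1}\cdots\gamma_0+\gamma_k=\mathrm{id}_{u_k}+\gamma_k\cdots\gamma_0$, which is (S3). So the sum in the lemma is $\mathrm{id}_{u_1+\dots+u_{n-2}}+\gamma+\gamma^{-1}$, and $\gamma+\gamma^{-1}=\tau_{u_{n-1}}(\gamma^{-1}\gamma)=\mathrm{id}_{u_0+u_{n-1}}$ by (S3) again.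
\end{proof}

The counterpart of the third observation in Section~\ref{sec:guess} is also a consequence of (S3): for $\gamma,\gamma'\in\operatorname{Aut}(x)$ we have $\tau_x(\gamma'\gamma)=\gamma+\gamma'=\gamma'+\gamma=\tau_x(\gamma\gamma')$. So $\tau_x:\operatorname{Aut}(x)\to\operatorname{Aut}(2x)$ kills all commutators. Before the second copy is added, they may well survive.

\begin{example}\label{ex:F2}
Take letters $p_1,p_2,g_1,g_2$ and four moves $\varepsilon^\pm_{g_i}:g_i\to p_1+p_2$. Think of $p_1,p_2$ as two halves of a space and of $g_i$ as a homeomorphism of the whole space: $\varepsilon^-_{g_i}$ cuts its domain into the halves, $\varepsilon^+_{g_i}$ cuts its range, and $\hat g_i=\varepsilon^+_{g_i}(\varepsilon^-_{g_i})^{-1}$ stands for applying $g_i$. The component of $x=p_1+p_2$ has the three objects $x,g_1,g_2$ and four generators. It contains no square, because a square has a corner that contains two letters from $\{g_1,g_2\}$. Hence $\operatorname{Aut}(x)$ is free on $\hat g_1,\hat g_2$.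
\end{example}

This example is the starting point for Theorem~\ref{thm:free}. The task is to cut $p_1$ and $p_2$ into smaller and smaller pieces without changing the group.

\section{Schemes and the refinement proposition}\label{sec:schemes}

\subsection{Schemes and their derivation}

\begin{definition}\label{def:scheme}
A \emph{scheme} $E$ consists of finite sets $A$ (\emph{upper letters}) and $B$ (\emph{lower letters}); for each $a\in A$ a finite nonempty set $I_a$ of \emph{splits}; for each $i\in I_a$ a finite nonempty set $J_{a,i}$; and a labeling $\lambda:\mathrm{Occ}\to B$ of the set of \emph{occurrences} $\mathrm{Occ}=\{(a,i,j):a\in A,\ i\in I_a,\ j\in J_{a,i}\}$. Its groupoid is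
\[
\Pi(E)=\Pi\bigl(\mathbb N^{A\sqcup B};\ \varepsilon_{a,i}:a\to X_{a,i}\bigr),\qquad X_{a,i}=\sum_{j\in J_{a,i}}\lambda(a,i,j).
\]
\end{definition}

An upper letter $a$ is a piece that can be cut in several ways $i\in I_a$; the parts of the $i$-th cut are indexed by $J_{a,i}$, and each part is a copy of a lower letter. To refine the scheme we superimpose all cuts of $a$ and declare them independent: every choice of one part from each cut meets in a nonempty \emph{cell}. A part $(a,i,j)$ is then a union of cells, and this is a way of cutting the lower letter $\lambda(a,i,j)$.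

\begin{definition}\label{def:derived}
Let $E$ be a scheme with $\lambda$ surjective. Put $T_a=\prod_{i\in I_a}J_{a,i}$ and $C=\{(a,\sigma):a\in A,\ \sigma\in T_a\}$. The \emph{derived scheme} $E'$ has upper letters $B$ and lower letters $C$. The splits of $b\in B$ are the occurrences $o$ with $\lambda(o)=b$; the split $o=(a,i,j)$ has index set $\{(a,\sigma):\sigma(i)=j\}\subset C$, labeled by the inclusion. So the moves of $\Pi(E')$ are
\[
\varepsilon_o:\lambda(o)\to Y_o:=\sum_{\sigma\in T_a,\ \sigma(i)=j}(a,\sigma)\qquad(o=(a,i,j)\in\mathrm{Occ}).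
\]
\end{definition}

Surjectivity of $\lambda$ is needed for every $b$ to have a split. Since $\sum_jY_{(a,i,j)}=\sum_{\sigma\in T_a}(a,\sigma)$ for each $i$, the arrow $\sum_j\varepsilon_{(a,i,j)}$ goes from $X_{a,i}$ to the sum of all cells of $a$, and Lemma~\ref{lem:universal} gives an additive functor
\begin{equation}\label{eq:iota}
\iota:\Pi(E)\to\Pi(E'),\qquad \iota(a)=\sum_{\sigma\in T_a}(a,\sigma),\quad\iota(b)=b,\quad\iota(\varepsilon_{a,i})=\Bigl(\sum_{j\in J_{a,i}}\varepsilon_{(a,i,j)}\Bigr)^{-1}.
\end{equation}

\subsection{The smallest case}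

\begin{example}\label{ex:grid}
Let $A=\{g\}$ and $B=\{p_1,p_2\}$, with two splits $\varepsilon^\pm_g:g\to p_1+p_2$. The component of $x=p_1+p_2$ in $\Pi(E)$ is a circle with two vertices and two edges, and $\operatorname{Aut}(x)\cong\mathbb Z$ is generated by $\hat g=\varepsilon^+_g(\varepsilon^-_g)^{-1}$.

The derived scheme has four cells $g_{11},g_{12},g_{21},g_{22}$, where $g_{ij}$ is the part of $g$ that starts in $p_i$ and ends in $p_j$. Each $p_i$ has two splits, into the row $R_i=g_{i1}+g_{i2}$ and into the column $C_i=g_{1i}+g_{2i}$. Starting from $x$ and splitting, we reach the objects of Figure~\ref{fig:grid}, where $R_1+R_2=C_1+C_2=\iota(g)$. This list is closed under inverse moves: a row or column contains no other row or column; $R_1+C_2=g_{11}+2g_{12}+g_{22}$ contains only $R_1$ and $C_2$; $C_1+R_2=g_{11}+2g_{21}+g_{22}$ contains only $C_1$ and $R_2$; and removing a row (column) from $\iota(g)$ leaves the other row (column). A square has a corner with two upper letters, which must be $x$, so there are four squares. The component is therefore a disk with two boundary points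 identified. Its fundamental group is $\mathbb Z$, generated by the loop that runs from $x$ to $\iota(g)$ through the rows and returns through the columns. By \eqref{eq:iota} this loop is $\iota(\hat g)$, so $\iota$ is an isomorphism on $\operatorname{Aut}(x)$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3.2,yscale=1.4]
\node (c) at (0,0) {$p_1+p_2$};
\node (l) at (-1,0) {$R_1+p_2$};
\node (r) at (1,0) {$C_1+p_2$};
\node (t) at (0,1) {$p_1+R_2$};
\node (b) at (0,-1) {$p_1+C_2$};
\node[draw] (tl) at (-1,1) {$R_1+R_2$};
\node (tr) at (1,1) {$C_1+R_2$};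
\node (bl) at (-1,-1) {$R_1+C_2$};
\node[draw] (br) at (1,-1) {$C_1+C_2$};
\foreach \x/\y in {c/l,c/r,c/t,c/b,l/tl,l/bl,r/tr,r/br,t/tl,t/tr,b/bl,b/br}
  \draw[->] (\x) -- (\y);
\end{tikzpicture}
\caption{The component of $p_1+p_2$ when each $p_i$ may be split into the row $R_i$ or the column $C_i$ of a $2\times2$ array of cells. All four squares commute, and the two boxed corners are the same object, the sum of all four cells. The resulting complex is a disk with two boundary points identified, with fundamental group $\mathbb Z$.}
\label{fig:grid}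
\end{figure}

For Example~\ref{ex:F2} the picture is the same. Each $p_i$ has four splits, a row and a column in each of two arrays. The component of $x$ is a product of two stars with four leaves, which is contractible, with two pairs of vertices identified, one pair for each array. The fundamental group is again $F_2$.

The independence of the cuts cannot be dropped. If in Example~\ref{ex:grid} we kept only the cells $g_{11},g_{22}$, so that $R_i=C_i=g_{ii}$, then the component of $x$ would be a product of two circles and the group would grow to $\mathbb Z^2$: the map $g$ would break up into two commuting factors, one on each half.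

\subsection{The refinement proposition}

\begin{proposition}\label{prop:refine}
Let $E$ be a scheme with $\lambda$ surjective. There are a set $\mathrm{Add}\subset\mathbb N^{B\sqcup C}$, which is a union of components of $\Pi(E')$ and contains $\iota(\mathbb N^{A\sqcup B})$, and a functor $\rho:\Pi(E')|_{\mathrm{Add}}\to\Pi(E)$ such that
\begin{enumerate}
\item[(a)] $\rho\iota=\mathrm{id}$;
\item[(b)] there is a natural isomorphism $\nu:\iota\rho\Rightarrow\mathrm{id}$ on $\mathrm{Add}$ with $\nu_{\iota(z)}=\mathrm{id}$ for all $z\in\mathbb N^{A\sqcup B}$.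
\end{enumerate}
Consequently $\iota:\operatorname{Aut}(z)\to\operatorname{Aut}(\iota(z))$ is an isomorphism with inverse $\rho$, for every $z\in\mathbb N^{A\sqcup B}$.
\end{proposition}

The difficulty in defining $\rho$ is that a multiset of cells does not remember how it arose: in Example~\ref{ex:grid} the sum of all cells comes from $g$, from two rows and from two columns. We introduce a monoid $D$ that does remember, and show that any two memories of the same object are related in exactly one way. Then $\rho$ can be defined through any of them.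

\begin{proof}
Let $D=\mathbb N^{A\sqcup B\sqcup\mathrm{Occ}}$; the coefficients of $d\in D$ are written $d_a,d_b,d_{a,i,j}$. Let $e:D\to\mathbb N^{B\sqcup C}$ be the homomorphism with $e(a)=\iota(a)$, $e(b)=b$, $e(o)=Y_o$, and put $\mathrm{Add}=e(D)$. On $\mathbb N^{A\sqcup B}\subset D$ the map $e$ equals $\iota$, so $\mathrm{Add}\supset\iota(\mathbb N^{A\sqcup B})$. If $z\in\mathbb N^{B\sqcup C}$ and $n_a(\sigma)$ is the coefficient of $(a,\sigma)$ in $z$, then $z\in\mathrm{Add}$ if and only if for each $a$
\begin{equation}\label{eq:additive}
n_a(\sigma)=d_a+\sum_{i\in I_a}d_{a,i,\sigma(i)}\qquad(\sigma\in T_a)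
\end{equation}
with $d_a,d_{a,i,j}\in\mathbb N$; the coefficients of the letters $b$ are unrestricted.

\emph{Step 1: $\mathrm{Add}$ is a union of components.} Suppose that $n_a\ge0$ has the form \eqref{eq:additive} with \emph{integer} coefficients. For each $i$ subtract $\min_jd_{a,i,j}$ from all $d_{a,i,j}$ and add it to $d_a$. Now $d_{a,i,j}\ge0$ and $\min_jd_{a,i,j}=0$. Because $T_a$ is the full product, some $\sigma$ attains all these minima at once, so the new constant is $d_a=\min n_a\ge0$. Hence $n_a$ has the form \eqref{eq:additive} with natural coefficients. It follows that for $m\in\mathbb N^{B\sqcup C}$ and $o\in\mathrm{Occ}$, $b\in B$,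
\[
m\in\mathrm{Add}\iff m+b\in\mathrm{Add}\iff m+Y_o\in\mathrm{Add};
\]
for the last implication from right to left, lower the coefficient $d_o$ by one. So a generator $(m,\varepsilon_o)$ has both ends or no end in $\mathrm{Add}$, and by (G2) the groupoid $\Pi(E')|_{\mathrm{Add}}$ is presented by the generators $(m,\varepsilon_o)$ and the squares with base $m$, for $m\in\mathrm{Add}$.

\emph{Step 2: normal forms.} Call $d\in D$ \emph{normalized} if $\min_jd_{a,i,j}=0$ for all $a,i$. Every $z\in\mathrm{Add}$ has exactly one normalized preimage $N_z$ under $e$. One exists by Step 1. It is unique: $d_b$ is the coefficient of $b$ in $z$, and, again since $T_a$ is the full product, $d_a=\min n_a$ and $d_{a,i,j}=\min_{\sigma(i)=j}n_a(\sigma)-\min n_a$. Every $z\in\mathbb N^{A\sqcup B}$ is normalized, so $N_{\iota(z)}=z$.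

\emph{Step 3: two preimages are related in exactly one way.} Let $\omega_{a,i}=\sum_j(a,i,j)\in D$ and $\Pi_D=\Pi(D;\kappa_{a,i}:a\to\omega_{a,i})$. Since $e(a)=e(\omega_{a,i})$, the map $e$ is constant on components of $\Pi_D$. For $d\in D$ put $t_{a,i}=\min_jd_{a,i,j}$, write $d=d^\circ+\sum t_{a,i}\,\omega_{a,i}$, and let
\[
c_d=\mathrm{id}_{d^\circ}+\sum_{a,i}t_{a,i}\,\kappa_{a,i}^{-1}:\ d\to d^\circ+\sum_{a,i}t_{a,i}\,a .
\]
The target is normalized and has the same image under $e$ as $d$, so it is $N_{e(d)}$. From the definition, $c_{d+\omega_{a,i}}=c_d+\kappa_{a,i}^{-1}$ and $c_{d+a}=c_d+\mathrm{id}_a$. By (S2), $c_{d+\omega_{a,i}}\circ(\mathrm{id}_d+\kappa_{a,i})=c_d+\mathrm{id}_a=c_{d+a}$. Thus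
\begin{equation}\label{eq:cd}
c_{d'}\circ\gamma=c_d\qquad\text{for every arrow }\gamma:d\to d'\text{ of }\Pi_D,
\end{equation}
first for generators and then for their inverses and composites. Hence if $e(d)=e(d')$, there is exactly one arrow $d\to d'$, namely $c_{d'}^{-1}c_d$.

\emph{Step 4: definition of $\rho$.} By Lemma~\ref{lem:universal} there is an additive functor $\bar\lambda:\Pi_D\to\Pi(E)$ with $\bar\lambda(a)=a$, $\bar\lambda(b)=b$, $\bar\lambda(o)=\lambda(o)$ and $\bar\lambda(\kappa_{a,i})=\varepsilon_{a,i}$; note $\bar\lambda(\omega_{a,i})=X_{a,i}$. Put $\rho(z)=\bar\lambda(N_z)$. For a generator $(m,\varepsilon_o)$ with $m\in\mathrm{Add}$ and $b=\lambda(o)$ choose $d$ with $e(d)=m$. Then $d+b$ and $d+o$ lie over $m+b$ and $m+Y_o$, and $\bar\lambda(d+b)=\bar\lambda(d+o)$. Put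
\begin{equation}\label{eq:rho}
\rho(m,\varepsilon_o)=\bar\lambda(c_{d+o})\circ\bar\lambda(c_{d+b})^{-1}:\ \rho(m+b)\to\rho(m+Y_o).
\end{equation}
This does not depend on $d$. Indeed, let $e(d')=m$ and let $\gamma:d\to d'$ be the arrow of Step 3. By \eqref{eq:cd}, $c_{d+o}=c_{d'+o}(\gamma+\mathrm{id}_o)$ and $c_{d+b}=c_{d'+b}(\gamma+\mathrm{id}_b)$, and the images $\bar\lambda(\gamma+\mathrm{id}_o)=\bar\lambda(\gamma)+\mathrm{id}_b=\bar\lambda(\gamma+\mathrm{id}_b)$ cancel in \eqref{eq:rho}.

Consider the square with base $m=e(d)$ for $o,o'$ with labels $b,b'$. Computing $\rho(m+b',\varepsilon_o)$ with the preimage $d+b'$ and $\rho(m+Y_o,\varepsilon_{o'})$ with the preimage $d+o$, we get for one side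
\[
\bar\lambda(c_{d+o+o'})\,\bar\lambda(c_{d+o+b'})^{-1}\ \bar\lambda(c_{d+b'+o})\,\bar\lambda(c_{d+b'+b})^{-1}=\bar\lambda(c_{d+o+o'})\,\bar\lambda(c_{d+b+b'})^{-1}.
\]
The result is symmetric in $(o,b)$ and $(o',b')$, so the other side gives the same arrow. By (G1), $\rho$ is a functor.

\emph{Step 5: proof of \textup{(a)}.} For $z\in\mathbb N^{A\sqcup B}$ we have $\rho\iota(z)=\bar\lambda(z)=z$ by Step 2. Consider a generator $\mathrm{id}_z+\varepsilon_{a,i}$ and write $o_j=(a,i,j)$. The arrow $\iota(\mathrm{id}_z+\varepsilon_{a,i})^{-1}=\mathrm{id}_{\iota(z)}+\sum_j\varepsilon_{o_j}$ is, by the definition of the sum, a composite of generators that replace $\lambda(o_j)$ by $Y_{o_j}$ for one $j$ at a time. The intermediate objects have the preimages $z+\sum_{j\text{ done}}o_j+\sum_{j\text{ not done}}\lambda(o_j)$, which begin with $z+X_{a,i}$ and end with $z+\omega_{a,i}$. With these preimages the product of the arrows \eqref{eq:rho} telescopes to $\bar\lambda(c_{z+\omega_{a,i}})\bar\lambda(c_{z+X_{a,i}})^{-1}$. Now $c_{z+X_{a,i}}=\mathrm{id}$ and $c_{z+\omega_{a,i}}=\mathrm{id}_z+\kappa_{a,i}^{-1}$,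 so the product is $(\mathrm{id}_z+\varepsilon_{a,i})^{-1}$.

\emph{Step 6: proof of \textup{(b)}.} For $d\in D$ with part $d_{AB}$ in $\mathbb N^{A\sqcup B}$ let
\[
\tilde\nu_d=\mathrm{id}_{\iota(d_{AB})}+\sum_od_o\,\varepsilon_o:\ \iota\bar\lambda(d)\to e(d),
\]
so that $\tilde\nu_{d+d'}=\tilde\nu_d+\tilde\nu_{d'}$. For a generator $\gamma=\mathrm{id}_d+\kappa_{a,i}$ of $\Pi_D$, formula \eqref{eq:iota} and (S2) give
\[
\tilde\nu_{d+\omega_{a,i}}\circ\iota\bar\lambda(\gamma)=\Bigl(\tilde\nu_d+\sum_j\varepsilon_{o_j}\Bigr)\Bigl(\mathrm{id}+\Bigl(\sum_j\varepsilon_{o_j}\Bigr)^{-1}\Bigr)=\tilde\nu_d+\mathrm{id}_{\iota(a)}=\tilde\nu_{d+a}.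
\]
Hence $\tilde\nu_{d'}\circ\iota\bar\lambda(\gamma)=\tilde\nu_d$ for all arrows $\gamma:d\to d'$ of $\Pi_D$. Put $\nu_z=\tilde\nu_{N_z}:\iota\rho(z)\to z$ for $z\in\mathrm{Add}$; then $\tilde\nu_d=\nu_{e(d)}\circ\iota\bar\lambda(c_d)$ for all $d$. Let $\epsilon=(m,\varepsilon_o)$, $b=\lambda(o)$, $e(d)=m$. By (S2), $\epsilon\,\tilde\nu_{d+b}=(\mathrm{id}_m+\varepsilon_o)(\tilde\nu_d+\mathrm{id}_b)=\tilde\nu_d+\varepsilon_o=\tilde\nu_{d+o}$. Therefore
\[
\nu_{m+Y_o}\ \iota\rho(\epsilon)=\tilde\nu_{d+o}\ \iota\bar\lambda(c_{d+b})^{-1}=\epsilon\ \tilde\nu_{d+b}\ \iota\bar\lambda(c_{d+b})^{-1}=\epsilon\ \nu_{m+b},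
\]
and $\nu$ is natural by (G3). For $z\in\mathbb N^{A\sqcup B}$ we have $\nu_{\iota(z)}=\tilde\nu_z=\mathrm{id}$.

For the last statement, $\rho$ maps $\operatorname{Aut}(\iota(z))$ to $\operatorname{Aut}(z)$ and $\rho\iota=\mathrm{id}$ by (a). For $\gamma\in\operatorname{Aut}(\iota(z))$, naturality gives $\nu_{\iota(z)}\,\iota\rho(\gamma)=\gamma\,\nu_{\iota(z)}$, that is, $\iota\rho(\gamma)=\gamma$.
\end{proof}

In Example~\ref{ex:grid}, $\rho$ sends the boxed object to $g$ and the other seven objects to $p_1+p_2$.

\section{The stages}\label{sec:stages}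

A stage is a finite approximation of a space with a family of partial homeomorphisms. Atoms stand for disjoint clopen sets, and a symbol $s$ stands for a homeomorphism from one union of atoms onto another, about which nothing else has been decided yet.

\begin{definition}\label{def:stage}
A \emph{stage} $\Sigma$ consists of a finite set $\mathcal P$ of \emph{atoms}, a subset $\mathcal P^X\subset\mathcal P$, a \emph{mass} $\mu:\mathcal P\to\mathbb Q_{>0}$, and a finite set $\Theta$ of \emph{symbols} $s$ with nonempty sets $\operatorname{dom}s,\operatorname{ran}s\subset\mathcal P$ such that $\mu(\operatorname{dom}s)=\mu(\operatorname{ran}s)$, where $\mu(S)=\sum_{p\in S}\mu(p)$. The set of \emph{signed symbols} $\Theta^\pm$ consists of the $s\in\Theta$ and of formal inverses $s^{-1}$, with $\operatorname{dom}s^{-1}=\operatorname{ran}s$, $\operatorname{ran}s^{-1}=\operatorname{dom}s$ and $(s^{-1})^{-1}=s$. Put $S_p=\{s\in\Theta^\pm:p\in\operatorname{dom}s\}$. We require: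
\begin{enumerate}
\item[$(*)$] for every atom $p$ there are at least two $s\in S_p$ with $|\operatorname{ran}s|\ge2$.
\end{enumerate}
\end{definition}

The atoms in $\mathcal P^X$ will make up $X$; the others form auxiliary space outside $X$. Condition $(*)$ guarantees branching: it will make the limit space perfect and the limit maps independent.

\subsection{Stage zero}

Fix a finite set $\mathcal P_0$ and subsets $Y_1,\dots,Y_h$ that cover $\mathcal P_0$ and satisfy $|Y_i|\ge2$. Let $\Delta$ be the graph on $\{1,\dots,h\}$ in which distinct $i,j$ are adjacent if and only if $Y_i\cap Y_j=\emptyset$. The stage $\Sigma_0$ has $\mathcal P_0^X=\mathcal P_0$, $\mu_0\equiv1$ and $\Theta_0=\{g_1,\dots,g_h\}$ with $\operatorname{dom}g_i=\operatorname{ran}g_i=Y_i$. Condition $(*)$ holds because $g_i,g_i^{-1}\in S_p$ for $p\in Y_i$. Put $M=|\mathcal P_0|$.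

For Theorem~\ref{thm:free} we take $\mathcal P_0=\{p_1,p_2\}$, $h=2$, $Y_1=Y_2=\mathcal P_0$, so that $A_\Delta=F_2$. Every finite simple graph $\Delta$ with at least one vertex arises from some choice: let $\mathcal P_0$ consist of the non-adjacent pairs $\{i,j\}$, $i\neq j$, and of two further points $(i,1),(i,2)$ for each $i$, and let $Y_i$ consist of $(i,1)$, $(i,2)$ and the non-adjacent pairs that contain $i$. For $i\ne j$ the sets $Y_i,Y_j$ meet exactly when $\{i,j\}$ is a non-adjacent pair.

\subsection{Derivation}

Derivation decides, for the points of an atom $p$, into which atom each $s\in S_p$ sends them, and it lets all combinations occur. For a stage $\Sigma$ put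
\[
\mathcal P'=\Bigl\{(p,\sigma):p\in\mathcal P,\ \sigma\in\prod_{s\in S_p}\operatorname{ran}s\Bigr\},\qquad \mu'(p,\sigma)=\mu(p)\prod_{s\in S_p}\frac{\mu(\sigma(s))}{\mu(\operatorname{ran}s)} .
\]
The $(p,\sigma)$ are the \emph{children} of $p$, and $\mathcal P'^X$ is the set of children of atoms of $\mathcal P^X$. Let $\Theta'$ be the set of formal symbols $s_{p,q}$ with $s\in\Theta$, $p\in\operatorname{dom}s$, $q\in\operatorname{ran}s$, and
\begin{equation}\label{eq:domran}
\operatorname{dom}s_{p,q}=\{(p,\sigma):\sigma(s)=q\},\qquad\operatorname{ran}s_{p,q}=\{(q,\tau):\tau(s^{-1})=p\}.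
\end{equation}
Setting $(s^{-1})_{q,p}:=(s_{p,q})^{-1}$, we index $\Theta'^\pm$ bijectively by the triples $(s,p,q)$ with $s\in\Theta^\pm$, $p\in\operatorname{dom}s$, $q\in\operatorname{ran}s$, and \eqref{eq:domran} holds for all signed $s$.

\begin{lemma}\label{lem:derive}
$\Sigma'=(\mathcal P',\mathcal P'^X,\mu',\Theta')$ is a stage, the children of $p$ have total mass $\mu(p)$, and $|\operatorname{ran}s'|\ge2$ for every $s'\in\Theta'^\pm$.
\end{lemma}

\begin{proof}
For each $s$ the numbers $\mu(q)/\mu(\operatorname{ran}s)$, $q\in\operatorname{ran}s$, add up to $1$. Summing the product formula over all $\sigma$ gives $\mu(p)$, and summing it over the sets \eqref{eq:domran} gives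
\[
\mu'(\operatorname{dom}s_{p,q})=\frac{\mu(p)\mu(q)}{\mu(\operatorname{ran}s)}=\frac{\mu(q)\mu(p)}{\mu(\operatorname{dom}s)}=\mu'(\operatorname{ran}s_{p,q}).
\]
For signed $s$ we have $|\operatorname{ran}s_{p,q}|=\prod_{t\in S_q\setminus\{s^{-1}\}}|\operatorname{ran}t|\ge2$, since by $(*)$ at $q$ a factor $\geq 2$ remains after one symbol has been removed; this is why $(*)$ asks for two symbols. Finally $S_{(p,\sigma)}=\{s_{p,\sigma(s)}:s\in S_p\}$ has $|S_p|\ge2$ elements, so $(*)$ holds for $\Sigma'$.
\end{proof}

For the stage zero of Theorem~\ref{thm:free}, $S_p=\{g_1^{\pm1},g_2^{\pm1}\}$. Each of the two atoms has $2^4=16$ children of mass $1/16$, and each of the eight symbols $(g_i)_{p,q}$ has a domain and a range of eight atoms.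

\subsection{Extension}

To obtain minimality we add, for each atom $w$ of $X$, moves that carry every point of $X$ into $w$. A new symbol with domain inside $X$ and range inside $X$ could be applied to the object that represents $X$ and could create a new loop. We avoid this by a detour through new space. The atom $w$ gets copies $V_{w,1},\dots,V_{w,N}$ outside $X$, attached by symbols that only rename; and one symbol $\beta_w$ maps all of $X$, together with a filler atom, onto the union of the copies, whose mass exceeds that of $X$.

Let $\Sigma'$ be a derived stage. For each $w\in\mathcal P'^X$ choose $N_w\in\mathbb N$ with $N_w\mu'(w)>\mu'(\mathcal P'^X)$. Add new atoms $V_{w,1},\dots,V_{w,N_w},u_w$, not belonging to $\mathcal P^X$, with masses $\mu(V_{w,i})=\mu'(w)$ and $\mu(u_w)=N_w\mu'(w)-\mu'(\mathcal P'^X)>0$, and add new symbols $\alpha_{w,i}$ $(1\le i\le N_w)$, $\beta_w$, $\delta_w$ with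
\begin{align*}
&\operatorname{dom}\alpha_{w,i}=\{w\}, &&\operatorname{ran}\alpha_{w,i}=\{V_{w,i}\},\\
&\operatorname{dom}\beta_w=\mathcal P'^X\cup\{u_w\}, &&\operatorname{ran}\beta_w=\{V_{w,1},\dots,V_{w,N_w}\},\\
&\operatorname{dom}\delta_w=\{V_{w,1},\dots,V_{w,N_w},u_w\}, &&\operatorname{ran}\delta_w=\operatorname{dom}\delta_w .
\end{align*}
Domains and ranges have equal mass by the choice of $\mu(u_w)$. The symbols $\delta_w^{\pm1}$ give $(*)$ for the new atoms, which is their only purpose; $(*)$ persists for the old atoms since the sets $S_p$ only grow. So the result is a stage.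

Let $\Sigma_{k+1}=(\mathcal P_{k+1},\mathcal P^X_{k+1},\mu_{k+1},\Theta_{k+1})$ be obtained from $\Sigma_k$ by derivation followed by extension. Then $\mathcal P^X_{k+1}$ is the set of children of atoms of $\mathcal P^X_k$, and $\mu_k(\mathcal P_k^X)=M$ for all $k$.

The symbols of $\Theta_0$ and the symbols added in the extension that produces $\Sigma_k$ are the \emph{roots} of stage $0$ and of stage $k$; \emph{signed roots} are roots and their inverses. For a signed root $r$ of stage $k$ define the sets of \emph{descendants} $\Theta_k(r)=\{r\}$ and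
\[
\Theta_{m+1}(r)=\{s_{p,q}:s\in\Theta_m(r),\ p\in\operatorname{dom}s,\ q\in\operatorname{ran}s\}\qquad(m\ge k).
\]
Every element of $\Theta_{m+1}^\pm$ is either a signed root of stage $m+1$ or $s_{p,q}$ for a unique $s\in\Theta_m^\pm$. By induction on $m$,
\begin{equation}\label{eq:desc}
\Theta_m^\pm=\bigsqcup_{r}\Theta_m(r),\qquad\Theta_m(r^{-1})=\{s^{-1}:s\in\Theta_m(r)\},
\end{equation}
where $r$ runs over the signed roots of stages $\le m$.

\section{The dynamical system}\label{sec:system}

\subsection{The space}

For $p\in\mathcal P_k$ let $\Omega(p)$ be the set of sequences $(\xi_k,\xi_{k+1},\dots)$ with $\xi_k=p$ and $\xi_{i+1}\in\mathcal P_{i+1}$ a child of $\xi_i$. It is a nonempty closed subset of the product of the finite sets $\mathcal P_i$, so it is compact, metrizable and totally disconnected. Deleting the first coordinate identifies $\Omega(p)$ with $\bigsqcup_\sigma\Omega((p,\sigma))$. For $S\subset\mathcal P_k$ let $\Omega(S)=\bigsqcup_{p\in S}\Omega(p)$; such a set is a \emph{stage-$k$ set}, and it is also a stage-$m$ set for all $m\ge k$. Under the identification, $\Omega(\mathcal P_k)$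 is a clopen subset of $\Omega(\mathcal P_{k+1})$. Let $\Omega=\bigcup_k\Omega(\mathcal P_k)$, with the topology for which the sets $\Omega(p)$ form a base, and let
\[
X=\Omega(\mathcal P_0)=\Omega(\mathcal P_k^X)\qquad(k\ge0).
\]
A compact open subset of $\Omega$ is a finite union of sets $\Omega(p)$, hence a stage-$m$ set for all large $m$. By $(*)$ every atom has at least two children, so $X$ has no isolated points. A nonempty compact metrizable totally disconnected space without isolated points is homeomorphic to the Cantor set, so $X$ is a Cantor set.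

\subsection{The partial homeomorphisms}

Let $s\in\Theta_k^\pm$ and $\xi\in\Omega(\operatorname{dom}s)$, and write $\xi_{i+1}=(\xi_i,\sigma_i)$. The function $\sigma_k$ tells into which atom $s$ sends $\xi$; then $s$ is replaced by its descendant and the question is asked again. Formally, put
\[
s^{(k)}=s,\qquad\eta_i=\sigma_i(s^{(i)}),\qquad s^{(i+1)}=(s^{(i)})_{\xi_i,\eta_i}\qquad(i\ge k).
\]
The recursion makes sense: if $\xi_i\in\operatorname{dom}s^{(i)}$, then $\eta_i\in\operatorname{ran}s^{(i)}$ is defined and $\xi_{i+1}\in\operatorname{dom}s^{(i+1)}$ by \eqref{eq:domran}. Since $\eta_{i+1}\in\operatorname{ran}s^{(i+1)}$, it is a child $(\eta_i,\tau_i)$ of $\eta_i$ with $\tau_i((s^{(i)})^{-1})=\xi_i$. Put $\theta_s(\xi)=(\eta_k,\eta_{k+1},\dots)\in\Omega(\operatorname{ran}s)$.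

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item[(i)] $\theta_s:\Omega(\operatorname{dom}s)\to\Omega(\operatorname{ran}s)$ is a homeomorphism with inverse $\theta_{s^{-1}}$.
\item[(ii)] Let $r$ be a signed root of stage $k$ and $m\ge k$. Then $\Omega(\operatorname{dom}r)=\bigsqcup_{s\in\Theta_m(r)}\Omega(\operatorname{dom}s)$, and $\theta_r=\theta_s$ on $\Omega(\operatorname{dom}s)$.
\item[(iii)] If moreover $m>k$ and $U\subset\Omega(\operatorname{dom}r)$ is a stage-$(m-1)$ set, then each $\Omega(\operatorname{dom}s)$, $s\in\Theta_m(r)$, is contained in $U$ or disjoint from $U$. Hence $U=\bigsqcup\Omega(\operatorname{dom}s)$ and $\theta_r(U)=\bigsqcup\Omega(\operatorname{ran}s)$, both unions over the $s\in\Theta_m(r)$ with $\Omega(\operatorname{dom}s)\subset U$.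
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The map is continuous because $\eta_i$ depends only on $\xi_k,\dots,\xi_{i+1}$. Run the recursion for $s^{-1}$ on the point $\eta=\theta_s(\xi)$. If at step $i$ the symbol is $(s^{(i)})^{-1}$, then the output coordinate is $\tau_i((s^{(i)})^{-1})=\xi_i$ and the next symbol is $((s^{(i)})^{-1})_{\eta_i,\xi_i}=(s^{(i+1)})^{-1}$. So $\theta_{s^{-1}}\theta_s=\mathrm{id}$ for all signed $s$, and exchanging $s$ and $s^{-1}$ gives the claim.

(ii) The sets $\operatorname{dom}s_{p,q}$ partition the set of children of atoms of $\operatorname{dom}s$. For $\xi\in\Omega(\operatorname{dom}s_{p,q})$ the recursion for $s$ gives $s^{(k+1)}=s_{p,q}$ and then continues as the recursion for $s_{p,q}$, so $\theta_s=\theta_{s_{p,q}}$ there. Induct on $m$.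

(iii) Each $s\in\Theta_m(r)$ has the form $t_{p,q}$, so $\Omega(\operatorname{dom}s)\subset\Omega(p)$ with $p\in\mathcal P_{m-1}$, and $\Omega(p)$ is contained in $U$ or disjoint from it. The rest follows from (i) and (ii).
\end{proof}

For a word $W=r_l\cdots r_1$ in signed roots let $\varphi_W=\theta_{r_l}\cdots\theta_{r_1}$, defined wherever the composite makes sense; this is a homeomorphism between compact open sets, possibly empty. For the empty word, $\varphi_W=\mathrm{id}_\Omega$. With $W^{-1}=r_1^{-1}\cdots r_l^{-1}$ we have $\varphi_{W^{-1}}=\varphi_W^{-1}$. A word is \emph{reduced} if $r_{i+1}\ne r_i^{-1}$ for all $i$. Deleting a subword $r^{-1}r$ from $W$ gives a word whose map extends $\varphi_W$. Two words represent the same element of the free group on the roots if and only if they have the same reduced form.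

We shall define $\Phi$ through words, so we need to know that a map determines its word. The next lemma says that the roots satisfy no local relation other than cancellation.

\begin{lemma}\label{lem:free}
If $W$ is a nonempty reduced word and $U\subset\operatorname{dom}\varphi_W$ is nonempty and open, then $\varphi_W|_U\ne\mathrm{id}_U$.
\end{lemma}

\begin{proof}
A \emph{stage-$m$ chain} is a sequence $q_0,s_1,q_1,\dots,s_l,q_l$ ($l\ge0$) with $q_i\in\mathcal P_m$, $s_i\in\Theta_m^\pm$, $q_{i-1}\in\operatorname{dom}s_i$, $q_i\in\operatorname{ran}s_i$ and $s_{i+1}\ne s_i^{-1}$.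

\emph{Every chain is realized:} there are $\xi^{(i)}\in\Omega(q_i)$ with $\theta_{s_i}(\xi^{(i-1)})=\xi^{(i)}$. To see this, choose children $q_i'=(q_i,\tau_i)$ with $\tau_i(s_i^{-1})=q_{i-1}$ (if $i\ge1$) and $\tau_i(s_{i+1})=q_{i+1}$ (if $i<l$). The two conditions concern the distinct elements $s_i^{-1}\ne s_{i+1}$ of $S_{q_i}$, and all functions occur, so $\tau_i$ exists. Put $s_i'=(s_i)_{q_{i-1},q_i}$. By \eqref{eq:domran}, $q'_{i-1}\in\operatorname{dom}s_i'$ and $q_i'\in\operatorname{ran}s_i'$, and $s'_{i+1}=(s_{i+1})_{q_i,q_{i+1}}$ differs from $(s_i')^{-1}=(s_i^{-1})_{q_i,q_{i-1}}$ because $s_{i+1}\ne s_i^{-1}$. So we have a stage-$(m+1)$ chain, and we can iterate. Let $\xi^{(i)}=(q_i,q_i',q_i'',\dots)$. The recursion for $s_i$ on $\xi^{(i-1)}$ outputs $\tau_{i-1}(s_i)=q_i$ and passes to $s_i'$; continuing, it outputs $\xi^{(i)}$.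

Now let $W=r_l\cdots r_1$. Take $m$ larger than the stages of all $r_i$ and so large that $\Omega(p)\subset U$ for some $p\in\mathcal P_m$. We build a stage-$m$ chain with $q_0=p$ and $s_j\in\Theta_m(r_j)$. Suppose that it is built up to $q_i$, $i<l$, and realize it by points $\xi^{(0)},\dots,\xi^{(i)}$. By Lemma~\ref{lem:theta}(ii), $\xi^{(i)}=\varphi_{r_i\cdots r_1}(\xi^{(0)})$, and this point lies in $\Omega(\operatorname{dom}r_{i+1})$ because $\xi^{(0)}\in\operatorname{dom}\varphi_W$. By Lemma~\ref{lem:theta}(ii) again, $q_i\in\operatorname{dom}s_{i+1}$ for some $s_{i+1}\in\Theta_m(r_{i+1})$. If $i\ge1$, then $s_i^{-1}\in\Theta_m(r_i^{-1})$ and $r_i^{-1}\ne r_{i+1}$, so $s_{i+1}\ne s_i^{-1}$ by \eqref{eq:desc}. Choose $q_{i+1}\in\operatorname{ran}s_{i+1}$ arbitrarily, except that $q_l\ne p$. This is possible since $s_l$ is a derived symbol and $|\operatorname{ran}s_l|\ge2$ by Lemma~\ref{lem:derive}. A realization of the complete chain gives $\xi\in\Omega(p)\subset U$ with $\varphi_W(\xi)\in\Omega(q_l)$, which is disjoint from $\Omega(p)$.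
\end{proof}

\subsection{The group}

Let $G$ be the set of homeomorphisms $f$ of $X$ for which there are a finite clopen partition $X=\bigsqcup_iU_i$ and words $W_i$ with $U_i\subset\operatorname{dom}\varphi_{W_i}$ and $f=\varphi_{W_i}$ on $U_i$. We call $\mathfrak d=(U_i,W_i)_i$ \emph{data} for $f$. The words may pass through the part of $\Omega$ outside $X$.

\begin{proposition}\label{prop:system}
$G$ is a countable group, $\mathcal F(G)=G$, the system $(X,G)$ is minimal, and there is a $G$-invariant Borel probability measure of full support on $X$.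
\end{proposition}

\begin{proof}
If $(U_i,W_i)$ is data for $f$, then $(f(U_i),W_i^{-1})$ is data for $f^{-1}$. Data remain data when the partition is refined. So for $f,f'\in G$ we may choose data of the forms $(U_i,W_i')$ for $f'$ and $(f'(U_i),W_i)$ for $f$, and then $(U_i,W_iW_i')$ is data for $ff'$. There are countably many clopen sets and words, so $G$ is countable. A homeomorphism that agrees with elements of $G$ on the sets of a clopen partition has data, obtained by intersecting partitions; so $\mathcal F(G)=G$.

\emph{Minimality.} The sets $\Omega(w)$ with $w\in\mathcal P_k^X$, $k\ge1$, form a base of $X$. Fix such a $w$ and $\xi\in X$. Since $X\subset\Omega(\operatorname{dom}\beta_w)$, the point $\theta_{\beta_w}(\xi)$ is defined and lies in some $\Omega(V_{w,i})$. The map $\varphi=\theta_{\alpha_{w,i}}^{-1}\theta_{\beta_w}$ is defined near $\xi$ and takes values in $\Omega(w)\subset X$. If $\varphi(\xi)=\xi$, then $\xi\in\Omega(w)$. Otherwise choose a clopen neighborhood $U\subset X\cap\operatorname{dom}\varphi$ of $\xi$ with $\varphi(U)\cap U=\emptyset$. The map equal to $\varphi$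 on $U$, to $\varphi^{-1}$ on $\varphi(U)$ and to the identity elsewhere belongs to $G$ and sends $\xi$ into $\Omega(w)$.

\emph{The measure.} Put $\mu(\Omega(S))=\mu_m(S)/M$ for $S\subset\mathcal P_m$. By Lemma~\ref{lem:derive} this does not depend on the stage at which a set is written, so $\mu$ is a finitely additive function on the ring of compact open subsets of $\Omega$. It is countably additive on this ring, because a compact open set is not an infinite disjoint union of nonempty open sets, so by Carath\'eodory's theorem it extends uniquely to a Borel measure on $\Omega$. We have $\mu(X)=1$ and $\mu(\Omega(w))>0$ for all $w$. Let $r$ be a signed root and $U\subset\Omega(\operatorname{dom}r)$ compact open. For large $m$, Lemma~\ref{lem:theta}(iii) and $\mu_m(\operatorname{dom}s)=\mu_m(\operatorname{ran}s)$ give $\mu(\theta_rU)=\mu(U)$. Hence every $\varphi_W$, and then every $f\in G$, preserves the measure of clopen sets, and therefore of Borel sets by uniqueness of the extension.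
\end{proof}

\section{The groups $\Gamma_k$}\label{sec:gamma}

A stage $\Sigma$ defines a scheme $E(\Sigma)$ with upper letters $\Theta$ and lower letters $\mathcal P$: each $s\in\Theta$ has two splits $-$ and $+$, with $J_{s,-}=\operatorname{dom}s$ and $J_{s,+}=\operatorname{ran}s$, labeled by the inclusion. Write $\Pi(\Sigma)=\Pi(E(\Sigma))$ and $[S]=\sum_{p\in S}p$ for $S\subset\mathcal P$. The moves are $\varepsilon_s^-:s\to[\operatorname{dom}s]$ and $\varepsilon_s^+:s\to[\operatorname{ran}s]$, and we put
\[
\hat s=\varepsilon_s^+(\varepsilon_s^-)^{-1}:[\operatorname{dom}s]\to[\operatorname{ran}s],\qquad\widehat{s^{-1}}=\hat s^{\,-1}\qquad(s\in\Theta).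
\]
Let $\Pi_k=\Pi(\Sigma_k)$, $x_k=[\mathcal P_k^X]$ and $\Gamma_k=\operatorname{Aut}_{\Pi_k}(x_k)$. For the stage zero of Theorem~\ref{thm:free}, $\Pi_0$ is the groupoid of Example~\ref{ex:F2}.

\subsection{Derivation of a stage is a double derivation of schemes}

The first derivation cuts the symbols, as in Example~\ref{ex:grid}; the second cuts the atoms.

\begin{lemma}\label{lem:twice}
Let $\Sigma$ be a stage and $E=E(\Sigma)$. Then $E'$ and $E''$ are defined, and $E''$ is identified with $E(\Sigma')$. The composite $\iota'\iota:\Pi(E)\to\Pi(E')\to\Pi(E'')=\Pi(\Sigma')$ is additive and satisfies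
\[
\iota'\iota(p)=\sum_\sigma(p,\sigma),\qquad\iota'\iota(\hat s)=\sum_{p\in\operatorname{dom}s,\ q\in\operatorname{ran}s}\widehat{s_{p,q}}\qquad(p\in\mathcal P,\ s\in\Theta^\pm).
\]
\end{lemma}

\begin{proof}
The occurrences of $E$ with label $p$ correspond to the elements of $S_p$, by $(s,-,p)\leftrightarrow s$ and $(s,+,p)\leftrightarrow s^{-1}$ for $s\in\Theta$. Since $S_p\ne\emptyset$ by $(*)$, $E'$ is defined. Its upper letters are the atoms and its lower letters are the pairs $(s,(p,q))$ with $(p,q)\in\operatorname{dom}s\times\operatorname{ran}s$, which we identify with the symbols $s_{p,q}\in\Theta'$. The splits of $p$ in $E'$ are indexed by $S_p$. For $s\in\Theta$, the split $s\in S_p$ has index set $\{s_{p,q}:q\in\operatorname{ran}s\}$, in bijection with $\operatorname{ran}s$; the split $s^{-1}\in S_p$ has index set $\{s_{q,p}:q\in\operatorname{dom}s\}$, in bijection with $\operatorname{ran}s^{-1}$.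

The letter $s_{p,q}$ has exactly two occurrences in $E'$: in the split $s$ of $p$ and in the split $s^{-1}$ of $q$; they are distinct even if $p=q$. So $E''$ is defined. Its upper letters are the $s_{p,q}$, and its lower letters are the pairs $(p,\sigma)$ with $\sigma\in\prod_{t\in S_p}\operatorname{ran}t$, that is, the atoms of $\Sigma'$. The two splits of $s_{p,q}$ have the index sets $\{(p,\sigma):\sigma(s)=q\}$ and $\{(q,\tau):\tau(s^{-1})=p\}$, which are $\operatorname{dom}s_{p,q}$ and $\operatorname{ran}s_{p,q}$. Thus $E''=E(\Sigma')$.

By \eqref{eq:iota}, $\iota(p)=p$ and $\iota'(p)=\sum_\sigma(p,\sigma)$. For $s\in\Theta$, \eqref{eq:iota} gives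
\[
\iota(\hat s)=\Bigl(\sum_q\varepsilon_{(s,+,q)}\Bigr)^{-1}\Bigl(\sum_p\varepsilon_{(s,-,p)}\Bigr),
\]
and, applied to $E'$, it gives $\iota'(\varepsilon_{(s,-,p)})=(\sum_q\varepsilon^-_{s_{p,q}})^{-1}$ and $\iota'(\varepsilon_{(s,+,q)})=(\sum_p\varepsilon^+_{s_{p,q}})^{-1}$. By additivity and (S2),
\[
\iota'\iota(\hat s)=\Bigl(\sum_{p,q}\varepsilon^+_{s_{p,q}}\Bigr)\Bigl(\sum_{p,q}\varepsilon^-_{s_{p,q}}\Bigr)^{-1}=\sum_{p,q}\widehat{s_{p,q}} .
\]
Taking inverses gives the formula for $s^{-1}$.
\end{proof}

\subsection{Extension}

Let $\mathrm{inc}:\Pi(\Sigma_k')\to\Pi_{k+1}$ be the additive functor given by the inclusion of letters and moves. The object $x_{k+1}$ belongs to both groupoids. The following lemma is the only place in the computation of $\Gamma_k$ where the masses are used.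

\begin{lemma}\label{lem:extend}
The map $\mathrm{inc}:\operatorname{Aut}_{\Pi(\Sigma_k')}(x_{k+1})\to\Gamma_{k+1}$ is an isomorphism.
\end{lemma}

\begin{proof}
Write $x=x_{k+1}$ and $\mu=\mu_{k+1}$. Give a letter $s\in\Theta_{k+1}$ the mass $\mu(\operatorname{dom}s)=\mu(\operatorname{ran}s)$ and extend $\mu$ additively to all objects of $\Pi_{k+1}$. Generators preserve $\mu$, so all objects in the component of $x$ have mass $M$. Since $\mu(\delta_w)>\mu(\beta_w)=N_w\mu(w)>M$ and masses are positive, the letters $\beta_w,\delta_w$ occur in no object of the component, and so the moves $\varepsilon^\pm_{\beta_w},\varepsilon^\pm_{\delta_w}$ occur in no generator of it. The remaining moves do not involve the letters $u_w$, and $x$ does not contain them, so these letters do not occur either.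

Let $\Pi^-=\Pi(\mathbb N^L;R^-)$, where $L$ is the set of letters other than the $\beta_w,\delta_w,u_w$, and $R^-$ consists of the old moves (those of $\Sigma_k'$) and of $\varepsilon^-_{\alpha_{w,i}}:\alpha_{w,i}\to w$ and $\varepsilon^+_{\alpha_{w,i}}:\alpha_{w,i}\to V_{w,i}$. The components of $x$ in $\Pi_{k+1}$ and in $\Pi^-$ have the same objects, generators and squares, so they coincide by (G2). We may therefore regard $\mathrm{inc}$ as a functor to $\Pi^-$.

The new letters that remain are copies of $w$, and we collapse them. By Lemma~\ref{lem:universal} there is an additive functor $\pi:\Pi^-\to\Pi(\Sigma_k')$ that fixes old letters and old moves and sends $\alpha_{w,i},V_{w,i}\mapsto w$ and $\varepsilon^\pm_{\alpha_{w,i}}\mapsto\mathrm{id}_w$. Then $\pi(x)=x$ and $\pi\circ\mathrm{inc}=\mathrm{id}$, as one sees on generators.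

For the other composite put $\nu_\ell=\mathrm{id}_\ell$ for old letters $\ell$,
\[
\nu_{\alpha_{w,i}}=(\varepsilon^-_{\alpha_{w,i}})^{-1}:w\to\alpha_{w,i},\qquad\nu_{V_{w,i}}=\varepsilon^+_{\alpha_{w,i}}(\varepsilon^-_{\alpha_{w,i}})^{-1}:w\to V_{w,i},
\]
and $\nu_z=\sum_\ell z_\ell\,\nu_\ell:\mathrm{inc}\,\pi(z)\to z$. For a generator $\mathrm{id}_n+r$, (S2) gives
\[
\nu_{n+r^+}\circ\mathrm{inc}\,\pi(\mathrm{id}_n+r)=\nu_n+\nu_{r^+}\,\mathrm{inc}\,\pi(r),\qquad(\mathrm{id}_n+r)\circ\nu_{n+r^-}=\nu_n+r\,\nu_{r^-},
\]
so naturality reduces to $\nu_{r^+}\,\mathrm{inc}\,\pi(r)=r\,\nu_{r^-}$. For old $r$ both sides are $r$. For $r=\varepsilon^-_{\alpha_{w,i}}$ both sides are $\mathrm{id}_w$, and for $r=\varepsilon^+_{\alpha_{w,i}}$ both sides are $\nu_{V_{w,i}}$. By (G3), $\nu$ is natural, and $\nu_x=\mathrm{id}$ gives $\mathrm{inc}\,\pi(\gamma)=\gamma$ for $\gamma\in\operatorname{Aut}(x)$.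
\end{proof}

The heavy symbol $\beta_w$ is out of reach only at the stage where it is introduced. Its descendants $(\beta_w)_{p,q}$ with $p\in\mathcal P^X_{k+1}$ have domains consisting of children of $p$, so they do occur in the component of $x_{k+2}$. That they do no harm is the content of Proposition~\ref{prop:refine}.

Let $\iota_k=\mathrm{inc}\circ\iota'\iota:\Pi_k\to\Pi_{k+1}$. By Lemma~\ref{lem:twice} it is additive, with
\begin{equation}\label{eq:iotak}
\iota_k(x_k)=x_{k+1},\qquad\iota_k(p)=\sum_\sigma(p,\sigma),\qquad\iota_k(\hat s)=\sum_{p\in\operatorname{dom}s,\ q\in\operatorname{ran}s}\widehat{s_{p,q}}\quad(s\in\Theta_k^\pm).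
\end{equation}

\begin{proposition}\label{prop:iso}
$\iota_k:\Gamma_k\to\Gamma_{k+1}$ is an isomorphism for every $k\ge0$.
\end{proposition}

\begin{proof}
Let $E=E(\Sigma_k)$. The map is the composite
\[
\operatorname{Aut}_{\Pi(E)}(x_k)\xrightarrow{\ \iota\ }\operatorname{Aut}_{\Pi(E')}(x_k)\xrightarrow{\ \iota'\ }\operatorname{Aut}_{\Pi(E'')}(x_{k+1})\xrightarrow{\ \mathrm{inc}\ }\Gamma_{k+1}
\]
of three isomorphisms, by Proposition~\ref{prop:refine} for $E$ and for $E'$ and by Lemma~\ref{lem:extend}.
\end{proof}

\subsection{The group at stage zero}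

\begin{proposition}\label{prop:zero}
Let $\gamma_i=\hat g_i+\mathrm{id}_{[\mathcal P_0\setminus Y_i]}\in\Gamma_0$. There is an isomorphism $\Lambda_0:\Gamma_0\to A_\Delta$ with $\Lambda_0(\gamma_i)=a_i$.
\end{proposition}

\begin{proof}
For a clique $K$ of $\Delta$, that is, a possibly empty set of indices with the $Y_i$, $i\in K$, pairwise disjoint, put $z_K=\sum_{i\in K}g_i+[\mathcal P_0\setminus\bigcup_{i\in K}Y_i]$. Then $z_\emptyset=x_0$. A generator with source $z_K$ splits a letter $g_i$, $i\in K$, and has target $z_{K\setminus\{i\}}$. A generator $(m,\varepsilon^\pm_{g_j})$ with target $z_K=m+[Y_j]$ requires $Y_j$ to be disjoint from all $Y_i$, $i\in K$, and has source $z_{K\cup\{j\}}$. Each $z_K$ is connected to $x_0$ by splitting. So the $z_K$ are exactly the objects of the component of $x_0$.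

Define a functor from this component to $A_\Delta$ by $(m,\varepsilon^-_{g_i})\mapsto1$ and $(m,\varepsilon^+_{g_i})\mapsto a_i$. A square in the component for moves of $g_i$ and $g_j$ has a corner $m+g_i+g_j=z_K$; so $i\ne j$ are adjacent, $a_i$ and $a_j$ commute, and the relation is respected. By (G1) and (G2) the functor exists; let $\Lambda_0$ be its restriction to $\Gamma_0$. Since $\gamma_i=(\varepsilon^+_{g_i}+\mathrm{id})(\varepsilon^-_{g_i}+\mathrm{id})^{-1}$, we get $\Lambda_0(\gamma_i)=a_i$.

To construct the inverse, let $c_K=\sum_{i\in K}\varepsilon^-_{g_i}+\mathrm{id}:z_K\to x_0$, so that $c_\emptyset=\mathrm{id}$. For $i\in K$ write $c_K=c+\varepsilon^-_{g_i}$ and $c_{K\setminus\{i\}}=c+\mathrm{id}_{[Y_i]}$, where $c$ has target $[\mathcal P_0\setminus Y_i]$. For the two generators $z_K\to z_{K\setminus\{i\}}$, (S2) gives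
\[
c_{K\setminus\{i\}}\,(\mathrm{id}+\varepsilon^\pm_{g_i})\,c_K^{-1}=cc^{-1}+\varepsilon^\pm_{g_i}(\varepsilon^-_{g_i})^{-1},
\]
which is $\mathrm{id}$ for the sign $-$ and $\gamma_i$ for the sign $+$. By (G4) the $\gamma_i$ generate $\Gamma_0$. If $i,j$ are adjacent, then $\gamma_i\gamma_j=\hat g_i+\hat g_j+\mathrm{id}_{[\mathcal P_0\setminus(Y_i\cup Y_j)]}=\gamma_j\gamma_i$ by (S2). So $a_i\mapsto\gamma_i$ defines a surjective homomorphism $A_\Delta\to\Gamma_0$ whose composite with $\Lambda_0$ is the identity of $A_\Delta$. Hence it is bijective with inverse $\Lambda_0$.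
\end{proof}

The functor in this proof does not extend to all of $\Pi_0$ when $\Delta$ is not complete: for non-adjacent $i\neq j$ the square with corner $g_i+g_j$ for the moves $\varepsilon^+_{g_i},\varepsilon^+_{g_j}$ would force $a_i$ and $a_j$ to commute. This square lies outside the component of $x_0$ because $Y_i$ and $Y_j$ overlap.

Define isomorphisms $\Lambda_k:\Gamma_k\to A_\Delta$ recursively by
\begin{equation}\label{eq:Lambda}
\Lambda_{k+1}\circ\iota_k=\Lambda_k .
\end{equation}

\begin{remark}
For Theorem~\ref{thm:free} it is enough to have homomorphisms $\Lambda_k$ with \eqref{eq:Lambda} and $\Lambda_0(\gamma_i)=a_i$, and these need only the left inverses $\rho$ and $\pi$. The natural isomorphisms in Proposition~\ref{prop:refine}(b) and Lemma~\ref{lem:extend} give the injectivity of $\Lambda_k$, which is used only for Theorem~\ref{thm:raag}.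
\end{remark}

\section{The homomorphism $\Phi$}\label{sec:phi}

We now send an element of $G$ to the sum of the arrows of its pieces. For a stage-$m$ set $U$ let $[U]_m$ be the sum of the $p\in\mathcal P_m$ with $\Omega(p)\subset U$; thus $[X]_m=x_m$. Let $W=r_l\cdots r_1$ be a word, $U\subset\operatorname{dom}\varphi_W$ compact open, $U_0=U$ and $U_i=\varphi_{r_i\cdots r_1}(U)$. We say that $m$ is \emph{large for $(W,U)$} if all $r_i$ are signed roots of stages $<m$ and $U_0,\dots,U_l$ are stage-$(m-1)$ sets. All sufficiently large $m$ have this property, and if $m$ has it, so does $m+1$. For a word of length one, Lemma~\ref{lem:theta}(iii) allows us to define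
\[
[r|U]_m=\sum_{s\in\Theta_m(r),\ \Omega(\operatorname{dom}s)\subset U}\hat s\ :\ [U]_m\to[\theta_rU]_m ,
\]
and in general we put $[W|U]_m=[r_l|U_{l-1}]_m\cdots[r_1|U_0]_m:[U]_m\to[\varphi_WU]_m$, which is $\mathrm{id}_{[U]_m}$ for the empty word.

\begin{lemma}\label{lem:brackets}
If $m$ is large for the pairs that occur, then:
\begin{enumerate}
\item[(a)] $[W|U\sqcup U']_m=[W|U]_m+[W|U']_m$;
\item[(b)] $\iota_m[W|U]_m=[W|U]_{m+1}$;
\item[(c)] $[W'W|U]_m=[W'|\varphi_WU]_m\,[W|U]_m$;
\item[(d)] $[W^{-1}|\varphi_WU]_m=[W|U]_m^{-1}$, and $[W|U]_m=[\overline W|U]_m$ for the reduced form $\overline W$ of $W$.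
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For one letter, a nonempty set $\Omega(\operatorname{dom}s)$ lies in $U\sqcup U'$ if and only if it lies in exactly one of $U,U'$, by Lemma~\ref{lem:theta}(iii). For longer words use (S2).

(b) By \eqref{eq:iotak}, $\iota_m[r|U]_m$ is the sum of the $\widehat{s_{p,q}}$ over $s\in\Theta_m(r)$ with $\Omega(\operatorname{dom}s)\subset U$ and all $p,q$. The set $\Omega(\operatorname{dom}s_{p,q})$ is a nonempty subset of $\Omega(\operatorname{dom}s)$, which is contained in $U$ or disjoint from $U$; so these are exactly the terms of $[r|U]_{m+1}$. For the empty word use $\iota_m[U]_m=[U]_{m+1}$, and for longer words use that $\iota_m$ is a functor.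

(c) This is the definition.

(d) By \eqref{eq:desc} the elements of $\Theta_m(r^{-1})$ are the $s^{-1}$ with $s\in\Theta_m(r)$, and $\Omega(\operatorname{ran}s)\subset\theta_rU$ if and only if $\Omega(\operatorname{dom}s)\subset U$, since $\theta_r$ is a bijection that carries $\Omega(\operatorname{dom}s)$ onto $\Omega(\operatorname{ran}s)$. With (S2) this gives $[r^{-1}|\theta_rU]_m=[r|U]_m^{-1}$. Both claims follow with (c).
\end{proof}

For data $\mathfrak d=(U_i,W_i)_i$ of $f\in G$ and $m$ large for all pairs $(W_i,U_i)$ put
\[
\Phi_m(\mathfrak d)=\sum_i[W_i|U_i]_m .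
\]
Its source is $\sum_i[U_i]_m=x_m$ and its target is $\sum_i[f(U_i)]_m=x_m$, so $\Phi_m(\mathfrak d)\in\Gamma_m$.

\begin{proposition}\label{prop:phi}
The element $\Phi(f)=\Lambda_m(\Phi_m(\mathfrak d))$ depends only on $f$. The map $\Phi:\mathcal F(G)=G\to A_\Delta$ is a homomorphism that is trivial on every cycle. If $f_i\in G$ equals $\theta_{g_i}$ on $\Omega(Y_i)$ and the identity on $X\setminus\Omega(Y_i)$, then $\Phi(f_i)=a_i$; in particular $\Phi$ is surjective.
\end{proposition}

\begin{proof}
\emph{Independence of $m$ and $\mathfrak d$.} By Lemma~\ref{lem:brackets}(b), $\iota_m\Phi_m(\mathfrak d)=\Phi_{m+1}(\mathfrak d)$, so by \eqref{eq:Lambda} the element $\Lambda_m\Phi_m(\mathfrak d)$ does not depend on $m$. It remains to show that two data for $f$ give the same $\Phi_m$ for all sufficiently large $m$. By (a), refining the partition does not change $\Phi_m$ for large $m$, so we may assume that the data are $(U_i,W_i)$ and $(U_i,W_i')$ with the same nonempty sets $U_i$. The word $W_i'^{-1}W_i$ is defined on $U_i$ and acts there as the identity, and so does its reduced form.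 By Lemma~\ref{lem:free} the reduced form is empty. Hence $W_i$ and $W_i'$ have the same reduced form, and $[W_i|U_i]_m=[W_i'|U_i]_m$ by (d).

\emph{Homomorphism.} As in the proof of Proposition~\ref{prop:system}, choose data $\mathfrak d'=(U_i,W_i')$ for $f'$, $\mathfrak d=(f'(U_i),W_i)$ for $f$ and $\mathfrak d''=(U_i,W_iW_i')$ for $ff'$. By (c) and (S2),
\[
\Phi_m(\mathfrak d'')=\sum_i[W_i|f'(U_i)]_m\,[W_i'|U_i]_m=\Phi_m(\mathfrak d)\,\Phi_m(\mathfrak d').
\]

\emph{Cycles.} A cycle of length $1$ is the identity. Let $f$ be a cycle of length $n\ge2$ with set $U$. Pulling a partition from data for $f$ back by $f^0,\dots,f^{n-2}$ and intersecting, we partition $U$ into clopen sets $U^\alpha$ such that $f$ is given by a single word $W_{\alpha,i}$ on $f^i(U^\alpha)$ for $0\le i\le n-2$. Then $W_\alpha=W_{\alpha,n-2}\cdots W_{\alpha,0}$ gives $f^{n-1}$ on $U^\alpha$, and since $f^n|_U=\mathrm{id}$, the word $W_\alpha^{-1}$ gives $f$ on $f^{n-1}(U^\alpha)$. On the complement of $\bigcup_if^i(U)$ use the empty word. Fix $\alpha$ and put $\gamma_i'=[W_{\alpha,i}|f^i(U^\alpha)]_m$. By (c) and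 (d), the sets $f^i(U^\alpha)$, $0\le i\le n-1$, contribute
\[
\gamma'_0+\dots+\gamma'_{n-2}+(\gamma'_{n-2}\cdots\gamma'_0)^{-1}
\]
to $\Phi_m$, and this is an identity by Lemma~\ref{lem:cycle}. So $\Phi_m$ is a sum of identities and $\Phi(f)=1$.

\emph{Values.} Take for $f_i$ the word $g_i$ on $\Omega(Y_i)$ and the empty word on the complement. Then $m=1$ is large for these data $\mathfrak d$, and by \eqref{eq:iotak}
\[
\Phi_1(\mathfrak d)=\sum_{p,q\in Y_i}\widehat{(g_i)_{p,q}}+\mathrm{id}_{[X\setminus\Omega(Y_i)]_1}=\iota_0\bigl(\hat g_i+\mathrm{id}_{[\mathcal P_0\setminus Y_i]}\bigr)=\iota_0(\gamma_i).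
\]
Hence $\Phi(f_i)=\Lambda_1\iota_0(\gamma_i)=\Lambda_0(\gamma_i)=a_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
Take $\mathcal P_0=\{p_1,p_2\}$, $h=2$, $Y_1=Y_2=\mathcal P_0$. Then $A_\Delta=F_2$, the pair $(X,G)$ is a Cantor minimal system by Proposition~\ref{prop:system}, and Proposition~\ref{prop:phi} provides $\Phi$, $f_1$, $f_2$. We have $\mathcal A(G)\subset\ker\Phi$, while $[f_1,f_2]\in\mathcal D(G)$ and $\Phi([f_1,f_2])=[a_1,a_2]\ne1$.
\end{proof}

\section{The kernel of $\Phi$}\label{sec:kernel}

We know that $T:=\mathcal T(G)\subset\ker\Phi$. For the converse we must pass from an identity between arrows of $\Pi_m$ to an identity between homeomorphisms modulo $T$. An object of $\Pi_m$ may contain a letter several times, or a letter outside $X$, so it is not a subset of $X$. We realize it as an abstract disjoint union $\Omega(z)$ and let $\Pi_m$ act on the ways of laying $X$ out on $\Omega(z)$. A generator of $\Pi_m$ does not say which of several equal letters it moves; the ambiguity is an exchange of equal pieces, which is a cycle of length $2$ and disappears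 modulo $T$.

\subsection{Tokens and piecewise maps}

Fix $m$ and let $L=\Theta_m\sqcup\mathcal P_m$. For $s\in\Theta_m$ put $\Omega(s)=\Omega(\operatorname{dom}s)$. For $z\in\mathbb N^L$ let
\[
\Omega\langle z\rangle=\{(\xi,\ell,i):\ell\in L,\ 1\le i\le z_\ell,\ \xi\in\Omega(\ell)\},
\]
the topological disjoint union of the \emph{tokens} $\Omega(\ell)\times\{(\ell,i)\}$; such a token is said to have letter $\ell$. A homeomorphism $E:\Omega\langle z\rangle\to\Omega\langle z'\rangle$ is a \emph{piecewise map} if there is a finite clopen partition of $\Omega\langle z\rangle$ each part of which lies in one token and is mapped into one token by a formula $(\xi,\ell,i)\mapsto(\varphi_W(\xi),\ell',i')$ with a fixed word $W$. Inverses and composites of piecewise maps are piecewise maps, by the argument in the proof of Proposition~\ref{prop:system}. For a stage-$m$ set $U$ we identify $\Omega\langle[U]_m\rangle$ with $U$; in particular $\Omega\langle x_m\rangle=X$, and the piecewise maps $X\to X$ are exactly the elements of $G$.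

Let $H(z)$ be the set, possibly empty, of piecewise maps $\psi:X\to\Omega\langle z\rangle$. The group $G$ acts on $H(z)$ from the right by composition; let $\mathcal H(z)=\{\psi T:\psi\in H(z)\}$ be the set of $T$-orbits. A piecewise map $E:\Omega\langle z\rangle\to\Omega\langle z'\rangle$ induces a bijection $E_*:\mathcal H(z)\to\mathcal H(z')$, $\psi T\mapsto E\psi T$, and $(E_2E_1)_*=E_{2*}E_{1*}$. A \emph{token permutation} of $\Omega\langle z\rangle$ is a map $P$ that permutes the tokens, preserves their letters and does not change the coordinate $\xi$.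

\begin{lemma}\label{lem:tokens}
$P_*=\mathrm{id}$ for every token permutation $P$. Hence $(P'EP)_*=E_*$ for a piecewise map $E$ and token permutations $P,P'$.
\end{lemma}

\begin{proof}
It suffices to treat a $P$ that exchanges two tokens $y,y'$ and fixes the others. For $\psi\in H(z)$ the map $\psi^{-1}P\psi\in G$ is a cycle of length $2$ with set $\psi^{-1}(y)$. So $P\psi T=\psi(\psi^{-1}P\psi)T=\psi T$.
\end{proof}

\subsection{The action of $\Pi_m$}

\begin{lemma}\label{lem:H}
The assignment $z\mapsto\mathcal H(z)$ extends to a functor $\mathcal H$ from $\Pi_m$ to the groupoid of sets and bijections, given on generators as follows. For $(n,\varepsilon_s^\pm)$ choose a token $y$ of letter $s$ in $\Omega\langle n+s\rangle$, and let $E$ map $y$ onto one token of each letter $p\in\operatorname{dom}s$ by the identity of $\Omega(s)=\bigsqcup_{p\in\operatorname{dom}s}\Omega(p)$ \textup(sign $-$\textup), or onto one token of each letter $q\in\operatorname{ran}s$ by $\theta_s:\Omega(s)\to\bigsqcup_{q\in\operatorname{ran}s}\Omega(q)$ \textup(sign $+$\textup), and let $E$ map the remaining tokens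 bijectively onto the remaining tokens, preserving letters and the coordinate $\xi$. Then $\mathcal H(n,\varepsilon_s^\pm)=E_*$.
\end{lemma}

\begin{proof}
The map $E$ is piecewise: the identity is given by the empty word, and $\theta_s=\theta_r$ on $\Omega(\operatorname{dom}s)$ for the signed root $r$ with $s\in\Theta_m(r)$, by \eqref{eq:desc} and Lemma~\ref{lem:theta}(ii). Two choices of $E$ are related by $E'=P'EP$, where $P$ exchanges the two chosen tokens of letter $s$ and $P'$ corrects the matching in the target. So $E_*$ is well defined by Lemma~\ref{lem:tokens}.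

Consider a square with base $n$ for a move of $s$ and a move of $s'$. Choose distinct tokens $y$ of letter $s$ and $y'$ of letter $s'$ in $\Omega\langle n+s+s'\rangle$. Compute one side by performing the move of $s'$ on $y'$ and then the move of $s$ on the image of $y$, and the other side in the opposite order; call the composites $E_1,E_2$. Cut $y$ and $y'$ into the parts that the two moves send onto single tokens, and leave the other tokens whole. Both $E_1$ and $E_2$ map each of these parts onto a full token of the target, of the same letter and by the same map in the coordinate $\xi$. So $E_2E_1^{-1}$ is a token permutation and $E_{1*}=E_{2*}$. By (G1) the functor exists.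
\end{proof}

To evaluate $\mathcal H$ on the sum $\Phi_m(\mathfrak d)$ we need a description that is stable under adding bystanders. For piecewise maps $E:\Omega\langle z\rangle\to\Omega\langle z'\rangle$ and $\tilde E:\Omega\langle\tilde z\rangle\to\Omega\langle\tilde z'\rangle$, let $E\sqcup\tilde E:\Omega\langle z+\tilde z\rangle\to\Omega\langle z'+\tilde z'\rangle$ be their disjoint union, where $\Omega\langle z+\tilde z\rangle$ is identified with $\Omega\langle z\rangle\sqcup\Omega\langle\tilde z\rangle$ by a letter-preserving matching of tokens, and likewise for the target. A change of the matchings composes $E\sqcup\tilde E$ with token permutations. We say that an arrow $\gamma:z\to z'$ is \emph{realized} by $E:\Omega\langle z\rangle\to\Omega\langle z'\rangle$ if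
\[
\mathcal H(\tau_n\gamma)=(\mathrm{id}_{\Omega\langle n\rangle}\sqcup E)_*\qquad\text{for all }n\in\mathbb N^L .
\]
By Lemma~\ref{lem:tokens} this does not depend on the matchings, and it persists when $E$ is composed with token permutations.

\begin{lemma}\label{lem:realize}
If $\mathfrak d$ is data for $f\in G$ and $m$ is large for $\mathfrak d$, then $\Phi_m(\mathfrak d)$ is realized by $f:X\to X$.
\end{lemma}

\begin{proof}
We collect the closure properties of realization.
\begin{enumerate}
\item[(R1)] Identities are realized by identities. If $\gamma_1,\gamma_2$ are composable and realized by $E_1,E_2$, then $\gamma_2\gamma_1$ is realized by $E_2E_1$ and $\gamma_1^{-1}$ by $E_1^{-1}$. This holds because $\mathcal H\tau_n$ is a functor and $(\mathrm{id}\sqcup E_2)(\mathrm{id}\sqcup E_1)=\mathrm{id}\sqcup E_2E_1$ for the same matching in the middle.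
\item[(R2)] If $\gamma$ is realized by $E$, then $\tau_{n'}\gamma$ is realized by $\mathrm{id}_{\Omega\langle n'\rangle}\sqcup E$, since $\tau_n\tau_{n'}=\tau_{n+n'}$. With (R1), if $\gamma:u\to v$ and $\gamma':u'\to v'$ are realized by $E,E'$, then $\gamma+\gamma'=\tau_v(\gamma')\tau_{u'}(\gamma)$ is realized by $(\mathrm{id}\sqcup E')(E\sqcup\mathrm{id})=E\sqcup E'$.
\item[(R3)] By the definition of $\mathcal H$ on $(n,\varepsilon_s^\pm)=\tau_n\varepsilon_s^\pm$, the arrow $\varepsilon_s^-$ is realized by the identity $\Omega(s)\to\Omega(\operatorname{dom}s)$ and $\varepsilon_s^+$ by $\theta_s:\Omega(s)\to\Omega(\operatorname{ran}s)$. By (R1), $\hat s$ is realized by $\theta_s:\Omega(\operatorname{dom}s)\to\Omega(\operatorname{ran}s)$ for $s\in\Theta_m$, and $\widehat{s^{-1}}$ by $\theta_s^{-1}=\theta_{s^{-1}}$.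
\end{enumerate}
By (R2), (R3) and Lemma~\ref{lem:theta}, $[r|U]_m$ is realized by the disjoint union of the maps $\theta_s$ in its definition, which is $\theta_r|_U:U\to\theta_r(U)$. By (R1), $[W|U]_m$ is realized by $\varphi_W|_U$. By (R2), $\Phi_m(\mathfrak d)$ is realized by the disjoint union of the maps $\varphi_{W_i}|_{U_i}$, which is $f$.
\end{proof}

\subsection{Proofs of Theorem~\ref{thm:raag} and Corollary~\ref{cor:main}}

\begin{proof}[Proof of Theorem~\ref{thm:raag}]
Choose $\mathcal P_0$ and $Y_1,\dots,Y_h$ that give the graph $\Delta$, as in Section~\ref{sec:stages}. By Proposition~\ref{prop:system}, $(X,G)$ is a Cantor minimal system with an invariant probability measure of full support, and by Proposition~\ref{prop:phi}, $\Phi:\mathcal F(G)\to A_\Delta$ is surjective with $T\subset\ker\Phi$. Let $\Phi(f)=1$, with data $\mathfrak d$ and $m$ large for $\mathfrak d$. Since $\Lambda_m$ is injective, $\Phi_m(\mathfrak d)=\mathrm{id}_{x_m}$. Apply $\mathcal H$ and evaluate at the class of $\mathrm{id}_X\in H(x_m)$: Lemma~\ref{lem:realize} with $n=0$ gives $fT=\mathcal H(\Phi_m(\mathfrak d))(\mathrm{id}_XT)=T$.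 So $f\in T$, $\ker\Phi=\mathcal T(G)$, and $\mathcal F(G)/\mathcal T(G)\cong A_\Delta$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(i) Let $i\ne j$ be non-adjacent. Sending $a_i,a_j$ to the free generators of $F_2$ and the other generators to $1$ respects the relations of $A_\Delta$, since in each relation at least one of the two generators goes to $1$. Composing with $\mathcal F(G)\to\mathcal F(G)/\mathcal T(G)\cong A_\Delta$, we get a surjection $\Psi:\mathcal F(G)\to F_2$ with $\Psi(\mathcal A(G))=1$, and $\Psi(\mathcal F(G)^{(k)})=F_2^{(k)}$. By the Nielsen--Schreier theorem subgroups of free groups are free, so a non-trivial subgroup of $F_2$ has infinite abelianization and is not perfect. Moreover $F_2^{(k)}\ne1$ for all $k$: the group $F_2$ is a non-abelian free group, and the commutator subgroup of a non-abelian free group on a basis containing $b_1\neq b_2$ is free and contains the non-commuting elements $[b_1,b_2]$ and $b_1[b_1,b_2]b_1^{-1}$, so by induction every $F_2^{(k)}$ is a non-abelian free group.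

Thus $\mathcal F(G)^{(k)}$ is a non-trivial normal subgroup of $\mathcal F(G)$, so it contains $\mathcal A(G)$, and strictly so because $\Psi$ kills $\mathcal A(G)$ but not $\mathcal F(G)^{(k)}$. The group $\mathcal D(G)=\mathcal F(G)^{(1)}$ has the non-trivial proper normal subgroup $\mathcal A(G)$, so it is not simple; it maps onto $F_2^{(1)}$, which is not perfect, so it is not perfect. Finally $\mathcal F(G)/\mathcal A(G)$ maps onto $F_2$, which is not solvable.

(ii) A finitely generated group is a quotient of $F_h$ for some $h\ge1$. Apply Theorem~\ref{thm:raag} to the edgeless graph on $h$ vertices; since $\mathcal A(G)\le\mathcal T(G)$, the group $\mathcal F(G)/\mathcal A(G)$ maps onto $\mathcal F(G)/\mathcal T(G)\cong F_h$.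
\end{proof}

\begin{thebibliography}{1}

\bibitem{DM}
Artem Dudko and Constantine Medynets,
\emph{Characters and $II_1$-Factor Representations of Full Groups of Cantor Minimal Systems},
arXiv:2602.16885 (2026).

\end{thebibliography}
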